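\title{TF equivalence classes have simplicial closures}

\begin{abstract}
Let $A$ be a finite dimensional algebra over a field. Every element $\theta$ of the real Grothendieck group $K_0(\operatorname{proj}A)_{\mathbb R}$ determines two torsion pairs in $\operatorname{mod}A$, and two elements are TF equivalent if they determine the same two torsion pairs. We prove that the closure of every TF equivalence class is a simplicial cone and that the class is open in its closure; this answers a problem of Asai and Iyama. The closure is realized as a face of the cone of non-negative additive functions on a tilted heart, and this cone is simplicial because it is a lattice cone. We also describe the classes that contain an element of $K_0(\operatorname{proj}A)$, and we show that the closures of two classes meet in a common face.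
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A$ be a finite dimensional algebra over a field $k$. Let $\operatorname{mod}A$ be the category of finitely generated $A$-modules and $\operatorname{proj}A$ the subcategory of projective modules. Let $S_1,\dots,S_n$ be the simple modules up to isomorphism and $P_1,\dots,P_n$ their projective covers. The groups $K_0(\operatorname{mod}A)$ and $K_0(\operatorname{proj}A)$ are free, with bases $[S_1],\dots,[S_n]$ and $[P_1],\dots,[P_n]$. The Euler form $\langle P,M\rangle=\dim_k\operatorname{Hom}_A(P,M)$ pairs them, and $\langle P_i,S_j\rangle=\delta_{ij}d_i$ with $d_i=\dim_k\operatorname{End}_A(S_i)\ge1$. Hence the Euler form identifies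
\[
V:=K_0(\operatorname{proj}A)\otimes_{\mathbb Z}\mathbb R\quad\text{with}\quad \operatorname{Hom}(K_0(\operatorname{mod}A),\mathbb R),
\]
and under this identification
\begin{equation}\label{eq:lattice}
K_0(\operatorname{proj}A)=\{\theta\in V:\theta(S_i)\in d_i\mathbb Z\ \text{ for all } i\}.
\end{equation}
So an element $\theta\in V$ is a choice of real weights $\theta(S_1),\dots,\theta(S_n)$, and $\theta(M):=\theta([M])$ is the total weight of the composition factors of the module $M$.

The sign of $\theta(M)$ alone says little about $M$, since it depends only on the class $[M]$. The signs of $\theta$ on the factor modules and on the submodules of $M$ see the structure of $M$. They define four full subcategories of $\operatorname{mod}A$: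
\begin{align*}
\overline{\mathcal T}_\theta&=\{M:\theta(N)\ge0\text{ for every factor module }N\text{ of }M\},\\
\mathcal F_\theta&=\{M:\theta(L)<0\text{ for every nonzero submodule }L\text{ of }M\},\\
\mathcal T_\theta&=\{M:\theta(N)>0\text{ for every nonzero factor module }N\text{ of }M\},\\
\overline{\mathcal F}_\theta&=\{M:\theta(L)\le0\text{ for every submodule }L\text{ of }M\}.
\end{align*}
Both $(\overline{\mathcal T}_\theta,\mathcal F_\theta)$ and $(\mathcal T_\theta,\overline{\mathcal F}_\theta)$ are torsion pairs (Lemma~\ref{lem:torsion}): each cuts every module into a positive submodule and a negative factor module, and the two differ in the side to which weight zero is assigned. The overlap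
\[
\mathcal W_\theta=\overline{\mathcal T}_\theta\cap\overline{\mathcal F}_\theta
\]
consists of the modules $M$ with $\theta(M)=0$ and $\theta(L)\le0$ for all submodules $L$. Two elements $\theta,\theta'\in V$ are \emph{TF equivalent} if $(\overline{\mathcal T}_\theta,\mathcal F_\theta)=(\overline{\mathcal T}_{\theta'},\mathcal F_{\theta'})$ and $(\mathcal T_\theta,\overline{\mathcal F}_\theta)=(\mathcal T_{\theta'},\overline{\mathcal F}_{\theta'})$. We write $E(\theta)$ for the TF equivalence class of $\theta$, and say \emph{TF class} for short. The TF classes partition $V$ into the regions on which both torsion pairs are constant. Each class is closed under addition and under multiplication by positive scalars, as the description in Lemma~\ref{lem:ineq} shows.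

What shape does a TF class have? If $A$ is semisimple, then the class of $\theta$ is determined by the signs of $\theta(S_1),\dots,\theta(S_n)$. There are $3^n$ classes, and each is the relative interior of a face of a coordinate orthant. For the quiver $1\to2$ there are eleven classes: the origin, five open rays and five open sectors (Section~\ref{sec:A2}). Recall that a \emph{polyhedral cone} is a set
\[
\operatorname{cone}(v_1,\dots,v_m)=\Big\{\sum_{i=1}^m a_iv_i:a_i\ge0\Big\},
\]
and that it is \emph{simplicial} if it can be generated by linearly independent vectors. In both examples the closure of a class is simplicial, and the class is open in its closure. The following problem from \cite{AI} asks whether this is always so.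

\medskip\noindent\textbf{Problem.} Let $A$ be a finite dimensional algebra and $E$ a TF class.
\begin{enumerate}
\item[(a)] Is the closure $\overline E$ a polyhedral cone? Is it simplicial?
\item[(b)] Is $E$ open in $\overline E$?
\end{enumerate}

\medskip
The examples suggest yes, but the definitions give no evident reason. A class is cut out by one linear inequality for each module, so in general by infinitely many. Infinitely many weak inequalities can define a round cone, finitely many can define the cone over a square, and infinitely many strict inequalities need not define an open set.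

The answers are known to be affirmative in the following cases. The first is that $E$ is contained in the $g$-fan of $A$, the union of the cones spanned by the $g$-vectors of the indecomposable summands of basic 2-term silting complexes of $A$. The second is that $E$ contains an element of $K_0(\operatorname{proj}A)$ and $A$ is hereditary or E-tame. Here $A$ is E-tame if $\mathsf E(\theta,\theta)=0$ for all $\theta\in K_0(\operatorname{proj}A)$, where $\mathsf E(\theta,\theta')$ is the minimum of $\dim\operatorname{Hom}_{K^b(\operatorname{proj}A)}(P,P'[1])$ over all 2-term complexes $P=(P^{-1}\to P^0)$ and $P'=(P'^{-1}\to P'^0)$ with $[P^0]-[P^{-1}]=\theta$ and $[P'^0]-[P'^{-1}]=\theta'$. None of these notions is used below. We prove that the answers are affirmative with no assumption on $A$, $k$ or $E$.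

\begin{theorem}\label{thm:A}
Let $A$ be a finite dimensional algebra over a field and $E$ a TF class. Then $\overline E$ is a simplicial cone, say with linearly independent generators $e_1,\dots,e_r$. There is an upward closed family $\mathcal S$ of subsets of $\{1,\dots,r\}$ such that
\[
E=\Big\{\sum_{i=1}^r c_ie_i:\ c_i\ge0,\ \{i:c_i>0\}\in\mathcal S\Big\}.
\]
In particular $E$ is open in $\overline E$.
\end{theorem}

For a class with an integral point, $\mathcal S$ consists of the full set $\{1,\dots,r\}$ alone, and the generators form a lattice basis. For a subgroup $\Lambda\subset K_0(\operatorname{mod}A)$ we regard $\operatorname{Hom}(K_0(\operatorname{mod}A)/\Lambda,\mathbb Z)$ as a subgroup of $V$.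

\begin{theorem}\label{thm:B}
Suppose that the TF class $E$ contains an element $\theta$ of $K_0(\operatorname{proj}A)$. Let $\Lambda\subset K_0(\operatorname{mod}A)$ be the subgroup generated by the classes $[M]$ with $M\in\mathcal W_\theta$.
\begin{enumerate}
\item[(1)] The group $K_0(\operatorname{mod}A)/\Lambda$ is free, of rank $r:=n-\operatorname{rank}\Lambda$.
\item[(2)] There is a $\mathbb Z$-basis $e_1,\dots,e_r$ of $\operatorname{Hom}(K_0(\operatorname{mod}A)/\Lambda,\mathbb Z)$ with
\[
E=\Big\{\sum_{i=1}^r c_ie_i:c_i>0\Big\},\qquad\overline E=\Big\{\sum_{i=1}^r c_ie_i:c_i\ge0\Big\}.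
\]
\end{enumerate}
In particular $E$ is an open subset of $\{\eta\in V:\eta(\mathcal W_\theta)=0\}$. If all simple modules have endomorphism ring equal to the base field, then $e_1,\dots,e_r$ is part of a $\mathbb Z$-basis of $K_0(\operatorname{proj}A)$.
\end{theorem}

By scaling, Theorem~\ref{thm:B} applies to every class that contains a rational point. For a class without rational points, Theorem~\ref{thm:A} says that $E$ is a relatively open union of relative interiors of faces of $\overline E$; we do not claim that $E$ equals the relative interior of $\overline E$ in that case. The third theorem describes how the closures fit together.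

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(1)] If $\eta\in\overline{E(\theta)}$, then $\overline{E(\eta)}$ is a face of $\overline{E(\theta)}$.
\item[(2)] For any TF classes $E_1,E_2$, the set $\overline{E_1}\cap\overline{E_2}$ is a common face of both, and is itself the closure of a TF class.
\item[(3)] If the TF class $E$ contains an element of $K_0(\operatorname{proj}A)$, then for every face $G$ of $\overline E$ the relative interior of $G$ is a TF class.
\end{enumerate}
\end{theorem}

Section~\ref{sec:prelim} collects what we need on torsion pairs, Grothendieck groups and cones, and Section~\ref{sec:A2} shows the method on the quiver $1\to2$. The proof of Theorem~\ref{thm:A} has three steps. The closure $\overline E$ is a face of a larger cone $D_\theta$ attached to a single torsion pair (Section~\ref{sec:ineq}). The cone $D_\theta$ is the cone of non-negative additive functions on an abelian category (Section~\ref{sec:heart}). Such a cone is simplicial when it lies in a finite dimensional space (Section~\ref{sec:lattice}). Sections~\ref{sec:proofA}, \ref{sec:rational} and~\ref{sec:faces} prove the three theorems.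

\section{Torsion pairs, additive functions and cones}\label{sec:prelim}

\subsection*{Torsion pairs}
A \emph{torsion pair} in $\operatorname{mod}A$ is a pair $(\mathcal T,\mathcal F)$ of full subcategories, closed under isomorphism, such that $\operatorname{Hom}_A(\mathcal T,\mathcal F)=0$ and every module $M$ has an exact sequence
\begin{equation}\label{eq:canonical}
0\to M'\to M\to M''\to0,\qquad M'\in\mathcal T,\quad M''\in\mathcal F .
\end{equation}
Each half determines the other. If $\operatorname{Hom}_A(M,\mathcal F)=0$, then the surjection $M\to M''$ is zero, so $M=M'\in\mathcal T$; thus $\mathcal T=\{M:\operatorname{Hom}_A(M,\mathcal F)=0\}$. If $\operatorname{Hom}_A(\mathcal T,M)=0$, then $M'=0$; thus $\mathcal F=\{M:\operatorname{Hom}_A(\mathcal T,M)=0\}$. We use two consequences. First, $\mathcal T$ and $\mathcal F$ are closed under finite direct sums and direct summands. Second, if $(\mathcal T,\mathcal F)$ and $(\mathcal T',\mathcal F')$ are torsion pairs with $\mathcal T\subset\mathcal T'$ and $\mathcal F\subset\mathcal F'$, then they are equal: a module $M\in\mathcal T'$ has $\operatorname{Hom}_A(M,\mathcal F)=0$, so $M\in\mathcal T$.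

\begin{lemma}\label{lem:torsion}
For every $\theta\in V$, both $(\overline{\mathcal T}_\theta,\mathcal F_\theta)$ and $(\mathcal T_\theta,\overline{\mathcal F}_\theta)$ are torsion pairs.
\end{lemma}

\begin{proof}
The image of a nonzero map is a nonzero factor module of the source and a nonzero submodule of the target. For a map from $\overline{\mathcal T}_\theta$ to $\mathcal F_\theta$ its weight would be $\ge0$ and $<0$; for a map from $\mathcal T_\theta$ to $\overline{\mathcal F}_\theta$ it would be $>0$ and $\le0$. So both Hom spaces vanish.

Let $M$ be a module. Its submodules have finitely many classes in $K_0(\operatorname{mod}A)$, so $\theta$ attains a maximum on them. Let $M'\subset M$ be a submodule where the maximum is attained. A factor module $M'/L$ has weight $\theta(M')-\theta(L)\ge0$, and a submodule $L/M'$ of $M/M'$ has weight $\theta(L)-\theta(M')\le0$. If $M'$ has maximal length among the maximizers, then the second inequality is strict for $L\ne M'$, so $M'\in\overline{\mathcal T}_\theta$ and $M/M'\in\mathcal F_\theta$. If $M'$ has minimal length among the maximizers, then the first inequality is strict for $L\neq M'$, so $M'\in\mathcal T_\theta$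 and $M/M'\in\overline{\mathcal F}_\theta$.
\end{proof}

Directly from the definitions, $\mathcal T_\theta\subset\overline{\mathcal T}_\theta$ are closed under factor modules, and $\mathcal F_\theta\subset\overline{\mathcal F}_\theta$ are closed under submodules.

\subsection*{Additive functions}
Let $\mathcal A$ be an essentially small abelian category. The group $K_0(\mathcal A)$ is generated by symbols $[X]$ for the objects $X$, with the relations $[X]=[Y]+[Z]$ for the short exact sequences $0\to Y\to X\to Z\to0$. A real function on the objects of $\mathcal A$ is \emph{additive} if it respects these relations. The additive functions form the vector space $V(\mathcal A)=\operatorname{Hom}(K_0(\mathcal A),\mathbb R)$, and we put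
\[
D(\mathcal A)=\{\nu\in V(\mathcal A):\nu(X)\ge0\text{ for all objects }X\}.
\]
We call $\mathcal A$ a \emph{length category} if every object has a finite composition series. In this case the Jordan--H\"older theorem says that the multiplicity $m_U(X)$ of a simple object $U$ in $X$ is well defined and additive in $X$. Hence $K_0(\mathcal A)$ is free on the classes of the simple objects, and $[X]=\sum_Um_U(X)[U]$. If there are finitely many simple objects $U_1,\dots,U_r$ up to isomorphism, then $m_{U_1},\dots,m_{U_r}$ is the basis of $\operatorname{Hom}(K_0(\mathcal A),\mathbb Z)$ dual to $[U_1],\dots,[U_r]$, and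
\begin{equation}\label{eq:orthant}
D(\mathcal A)=\{\nu:\nu(U_i)\ge0\text{ for all }i\}=\operatorname{cone}(m_{U_1},\dots,m_{U_r}).
\end{equation}
This is the model for all simplicial cones in the paper.

\subsection*{Cones}
Let $W$ be a finite dimensional real vector space. A \emph{convex cone} is a nonempty subset $C\subset W$ closed under addition and under multiplication by non-negative scalars. It is \emph{pointed} if $C\cap(-C)=\{0\}$. A \emph{face} of $C$ is a convex cone $G\subset C$ such that $x,y\in C$ and $x+y\in G$ imply $x,y\in G$. An \emph{extremal ray} is a face of the form $\mathbb R_{\ge0}e$ with $e\ne0$. The \emph{relative interior} of $C$ is its interior in the linear span of $C$; it is nonempty. We use three facts.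
\begin{enumerate}
\item[(C1)] A closed pointed convex cone is generated by its extremal rays: each element is a finite sum of elements of extremal rays \cite[Thm.~18.5]{Rock}.
\item[(C2)] If $e_1,\dots,e_m$ are linearly independent, the faces of $\operatorname{cone}(e_1,\dots,e_m)$ are the cones $\operatorname{cone}(e_i:i\in I)$ for $I\subset\{1,\dots,m\}$, and the relative interior of such a face is $\{\sum_{i\in I}c_ie_i:c_i>0\}$. Indeed, these cones are faces because coordinates add, and a face $G$ that contains $\sum c_ie_i$ contains each summand $c_ie_i$, so $G=\operatorname{cone}(e_i:e_i\in G)$.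
\item[(C3)] Let $G$ be a face of $C$ and $K\subset C$ a convex cone. If $G$ contains a point $\eta$ of the relative interior of $K$, then $K\subset G$. Indeed, for $x\in K$ and small $\varepsilon>0$ we have $\eta-\varepsilon x\in K$, and $(\eta-\varepsilon x)+\varepsilon x\in G$ gives $\varepsilon x\in G$.
\end{enumerate}

\section{The quiver $1\to2$}\label{sec:A2}

Let $A$ be the path algebra of $1\to2$, so that a module is a linear map $M_1\to M_2$ of finite dimensional vector spaces. By the normal form of a linear map, every module is a direct sum of copies of
\[
S_1=(k\to0),\qquad S_2=(0\to k),\qquad P=(k\xrightarrow{\,1\,}k).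
\]
The only proper nonzero submodule of $P$ is $S_2$, and $P/S_2\cong S_1$. For modules $M,N$ let $\operatorname{add}(M,N)$ denote the direct sums of copies of $M$ and $N$. Write $\theta=(x,y)$ with $x=\theta(S_1)$ and $y=\theta(S_2)$, so that $\theta(P)=x+y$.

The TF class of $\theta$ is determined by $\overline{\mathcal T}_\theta$ and $\mathcal T_\theta$, hence by which of $S_1,S_2,P$ they contain. The module $S_1$ lies in $\overline{\mathcal T}_\theta$ if and only if $x\ge0$, the module $S_2$ if and only if $y\ge0$, and $P$ if and only if $x\ge0$ and $x+y\ge0$. The conditions for $\mathcal T_\theta$ are the same with strict inequalities. So the simple modules record the signs of $x$ and $y$. The position of $P$ is determined by these signs unless $x>0>y$, and in that quadrant it records the sign of $x+y$. This gives the eleven classes of Figure~\ref{fig:A2}.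

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\fill[gray!25] (0,0) -- (1.6,0) -- (1.6,-1.6) -- cycle;
\draw[thick] (-1.6,0) -- (1.6,0) node[right] {$x$};
\draw[thick] (0,-1.6) -- (0,1.6) node[above] {$y$};
\draw[thick] (0,0) -- (1.6,-1.6) node[right] {$x+y=0$};
\fill (0,0) circle (1.5pt);
\fill (1.2,-0.6) circle (1.2pt) node[above] {$(2,-1)$};
\end{tikzpicture}
\caption{The TF classes of the path algebra of $1\to2$ in the coordinates $x=\theta(S_1)$, $y=\theta(S_2)$: the origin, five open rays and five open sectors. The shaded sector $y<0<x+y$ is the class of $(2,-1)$.}\label{fig:A2}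
\end{figure}

Consider $\theta=(2,-1)$. Here $\overline{\mathcal T}_\theta=\operatorname{add}(S_1,P)$ and $\mathcal F_\theta=\operatorname{add}(S_2)$, and $\overline{E(\theta)}$ is the set of $\eta=(x,y)$ that are non-negative on $\overline{\mathcal T}_\theta$ and non-positive on $\mathcal F_\theta$:
\[
\eta(S_1)=x\ge0,\qquad\eta(P)=x+y\ge0,\qquad-\eta(S_2)=-y\ge0 .
\]
The first inequality is the sum of the other two, because $[S_1]=[P]+(-[S_2])$. Compare this with \eqref{eq:orthant}, where all inequalities are sums of those for the simple objects. The relation reads as if $S_1$ had two composition factors, one of class $[P]$ and one of class $-[S_2]$. In $\operatorname{mod}A$ this is false, but in the derived category the shift $S_2[1]$ has class $-[S_2]$, and the triangle of $0\to S_2\to P\to S_1\to0$ rotates to a triangle $P\to S_1\to S_2[1]\to P[1]$.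

Section~\ref{sec:heart} recalls an abelian category $\mathcal H\subset D^b(\operatorname{mod}A)$ with the same Grothendieck group as $\operatorname{mod}A$. It contains $\overline{\mathcal T}_\theta$ and $\mathcal F_\theta[1]$, each of its objects is an extension of an object of $\overline{\mathcal T}_\theta$ by an object of $\mathcal F_\theta[1]$, and its short exact sequences are the triangles with three terms in $\mathcal H$. In particular
\begin{equation}\label{eq:rotated}
0\to P\to S_1\to S_2[1]\to0
\end{equation}
is exact in $\mathcal H$, and the three inequalities say that $\eta$ is non-negative on every object of $\mathcal H$. The function $\theta$ takes the values $1,2,1$ on $P,S_1,S_2[1]$, so it is a positive integer on every nonzero object of $\mathcal H$. Thus $\mathcal H$ is a length category in which $P$ and $S_2[1]$ are simple. There are no other simple objects, as $K_0(\mathcal H)$ has rank two. The shaded sector is the orthant \eqref{eq:orthant} of $\mathcal H$.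

Now take $\theta'=(1,-1)$ on the boundary ray. The pair $(\overline{\mathcal T}_{\theta'},\mathcal F_{\theta'})$ is the same as before, so it gives the same category $\mathcal H$ and the same sector. The second torsion pair has changed: $\mathcal W_{\theta'}$ consists of the sums of copies of $P$. The closure $\overline{E(\theta')}$ is the face of the sector on which $\eta(P)=0$. This is the general picture, with one new difficulty: $\mathcal H$ need not be a length category (Example~\ref{ex:kronecker}).

\section{The inequalities that define a class}\label{sec:ineq}

The definition of $E(\theta)$ compares four subcategories for two different elements of $V$. We first replace it by linear inequalities in $\eta$ indexed by the subcategories of $\theta$ alone.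

\begin{lemma}\label{lem:ineq}
Let $\theta\in V$. Then $E(\theta)$ is the set of all $\eta\in V$ such that
\begin{enumerate}
\item[(i)] $\eta\ge0$ on $\overline{\mathcal T}_\theta$ and $\eta\le0$ on $\overline{\mathcal F}_\theta$;
\item[(ii)] $\eta(M)>0$ for all $0\ne M\in\mathcal T_\theta$, and $\eta(M)<0$ for all $0\ne M\in\mathcal F_\theta$.
\end{enumerate}
The closure $\overline{E(\theta)}$ is the set of all $\eta\in V$ that satisfy \textup{(i)}.
\end{lemma}

\begin{proof}
Let $\eta\in E(\theta)$. The four subcategories of $\eta$ and of $\theta$ agree, and a module is a factor module and a submodule of itself. So (i) and (ii) hold.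

Conversely, let $\eta$ satisfy (i) and (ii). If $M\in\overline{\mathcal T}_\theta$, then every factor module of $M$ lies in $\overline{\mathcal T}_\theta$, so $\eta$ is non-negative on it, and $M\in\overline{\mathcal T}_\eta$. The same argument with nonzero factor modules gives $\mathcal T_\theta\subset\mathcal T_\eta$, and with submodules it gives $\overline{\mathcal F}_\theta\subset\overline{\mathcal F}_\eta$ and $\mathcal F_\theta\subset\mathcal F_\eta$. Torsion pairs with both halves included are equal, so $\eta\in E(\theta)$.

The set $C$ defined by (i) is closed and contains $E(\theta)$, so it contains the closure. Let $\eta\in C$ and $\varepsilon>0$. Then $\eta+\varepsilon\theta$ satisfies (i). It satisfies (ii) because $\eta\ge0$ on $\mathcal T_\theta\subset\overline{\mathcal T}_\theta$ and $\eta\le0$ on $\mathcal F_\theta\subset\overline{\mathcal F}_\theta$, while $\theta$ satisfies the strict inequalities. So $\eta+\varepsilon\theta\in E(\theta)$, and letting $\varepsilon\to0$ gives $\eta\in\overline{E(\theta)}$.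
\end{proof}

In particular $\overline{E(\theta)}$ is a closed convex cone, and each of its elements vanishes on $\mathcal W_\theta$. Condition (i) involves $\overline{\mathcal T}_\theta$ and $\overline{\mathcal F}_\theta$, which overlap in $\mathcal W_\theta$ and do not form a torsion pair unless $\mathcal W_\theta=0$. The construction of $\mathcal H$ needs a torsion pair. So we drop some inequalities and pass to the larger cone
\[
D_\theta=\{\eta\in V:\eta\ge0\text{ on }\overline{\mathcal T}_\theta,\ \eta\le0\text{ on }\mathcal F_\theta\},
\]
which depends only on $(\overline{\mathcal T}_\theta,\mathcal F_\theta)$. The dropped inequalities are recovered from $\mathcal W_\theta$.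

\begin{lemma}\label{lem:face}
For $\theta\in V$ we have $\overline{E(\theta)}=\{\eta\in D_\theta:\eta(M)=0\text{ for all }M\in\mathcal W_\theta\}$.
\end{lemma}

\begin{proof}
An element of $\overline{E(\theta)}$ lies in $D_\theta$ because $\mathcal F_\theta\subset\overline{\mathcal F}_\theta$, and it vanishes on $\mathcal W_\theta$. Conversely, let $\eta\in D_\theta$ vanish on $\mathcal W_\theta$. We must show $\eta(M)\le0$ for $M\in\overline{\mathcal F}_\theta$. Take the sequence \eqref{eq:canonical} with $M'\in\overline{\mathcal T}_\theta$ and $M''\in\mathcal F_\theta$. As a submodule of $M$, the module $M'$ lies in $\overline{\mathcal F}_\theta$, so $M'\in\mathcal W_\theta$. Hence $\eta(M)=\eta(M'')\le0$.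
\end{proof}

\section{The tilted heart}\label{sec:heart}

The cone $D_\theta$ asks for one sign on $\overline{\mathcal T}_\theta$ and the opposite sign on $\mathcal F_\theta$. Moreover a submodule of a module in $\overline{\mathcal T}_\theta$ can have the wrong sign, as $S_2\subset P$ does in Section~\ref{sec:A2}. The argument of Section~\ref{sec:lattice} filters objects and needs the same inequality on every subquotient. Shifting $\mathcal F_\theta$ by one degree repairs both defects.

Let $D^b(\operatorname{mod}A)$ be the bounded derived category, with shift $[1]$ and cohomology functors $H^i$. Modules are regarded as complexes in degree $0$, and each short exact sequence of modules gives a triangle. Fix $\theta\in V$ and let $\mathcal H_\theta$ be the full subcategory of all $X$ with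
\[
H^0(X)\in\overline{\mathcal T}_\theta,\qquad H^{-1}(X)\in\mathcal F_\theta,\qquad H^i(X)=0\ \text{ for }i\neq0,-1 .
\]
By \cite[Prop.~I.2.1]{HRS}, $\mathcal H=\mathcal H_\theta$ is the heart of a bounded t-structure on $D^b(\operatorname{mod}A)$. We use this through the following standard properties of such hearts.
\begin{enumerate}
\item[(H1)] $\mathcal H$ is abelian, and its short exact sequences $0\to Y\to X\to Z\to0$ are the triangles $Y\to X\to Z\to Y[1]$ with $Y,X,Z\in\mathcal H$.
\item[(H2)] There are functors $H^i_{\mathcal H}\colon D^b(\operatorname{mod}A)\to\mathcal H$, $i\in\mathbb Z$, that send each triangle to a long exact sequence in $\mathcal H$. For each $Y$, almost all $H^i_{\mathcal H}(Y)$ are zero. For $X\in\mathcal H$, the object $H^i_{\mathcal H}(X[-j])$ is $X$ if $i=j$ and zero otherwise.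
\end{enumerate}
The category $\mathcal H$ contains $\overline{\mathcal T}_\theta$ and $\mathcal F_\theta[1]$. For $X\in\mathcal H$ the truncation triangle of the complex $X$ gives, by (H1), an exact sequence in $\mathcal H$:
\begin{equation}\label{eq:trunc}
0\to H^{-1}(X)[1]\to X\to H^0(X)\to0 .
\end{equation}
For $X\in\mathcal H$ put $\chi(X)=[H^0(X)]-[H^{-1}(X)]\in K_0(\operatorname{mod}A)$, and for $\eta\in V$ put $\eta(X)=\eta(\chi(X))$. This agrees with the earlier notation on $\overline{\mathcal T}_\theta$, and $\eta(M[1])=-\eta(M)$ for $M\in\mathcal F_\theta$.

\begin{lemma}\label{lem:K0}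
The map $\chi$ induces an isomorphism $K_0(\mathcal H)\cong K_0(\operatorname{mod}A)$. Under the resulting identification $V(\mathcal H)=V$ we have $D(\mathcal H)=D_\theta$.
\end{lemma}

\begin{proof}
A short exact sequence $0\to Y\to X\to Z\to0$ in $\mathcal H$ is a triangle, so it gives an exact sequence of modules
\[
0\to H^{-1}(Y)\to H^{-1}(X)\to H^{-1}(Z)\to H^0(Y)\to H^0(X)\to H^0(Z)\to0 .
\]
The alternating sum of the classes vanishes, so $\chi(X)=\chi(Y)+\chi(Z)$, and $\chi$ induces a homomorphism $K_0(\mathcal H)\to K_0(\operatorname{mod}A)$. Write $[X]_{\mathcal H}$ for classes in $K_0(\mathcal H)$. For $Y\in D^b(\operatorname{mod}A)$ put $u(Y)=\sum_i(-1)^i[H^i_{\mathcal H}(Y)]_{\mathcal H}$, a finite sum. By (H2), $u$ is additive on triangles, so it induces a homomorphism $u\colon K_0(\operatorname{mod}A)\to K_0(\mathcal H)$. For $T\in\overline{\mathcal T}_\theta$ we have $u([T])=[T]_{\mathcal H}$. For $F\in\mathcal F_\theta$ we have $F=(F[1])[-1]$, so $u([F])=-[F[1]]_{\mathcal H}$.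

For $X\in\mathcal H$ this gives $u(\chi(X))=[H^0(X)]_{\mathcal H}+[H^{-1}(X)[1]]_{\mathcal H}=[X]_{\mathcal H}$ by \eqref{eq:trunc}. For a module $M$ with sequence \eqref{eq:canonical} for $(\overline{\mathcal T}_\theta,\mathcal F_\theta)$, we have $u([M])=[M']_{\mathcal H}-[M''[1]]_{\mathcal H}$, and $\chi$ sends this to $[M']+[M'']=[M]$. So $u$ and $\chi$ are inverse isomorphisms.

If $\eta\in D_\theta$, then $\eta(X)=\eta(H^0(X))-\eta(H^{-1}(X))\ge0$ for all $X\in\mathcal H$. If $\eta\ge0$ on $\mathcal H$, then evaluation on $\overline{\mathcal T}_\theta$ and $\mathcal F_\theta[1]$ gives $\eta\in D_\theta$.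
\end{proof}

If $\mathcal H$ is a length category, then it has $n$ simple objects by Lemma~\ref{lem:K0}, and $D_\theta$ is a simplicial cone of dimension $n$ by \eqref{eq:orthant}. This does not always happen.

\begin{example}\label{ex:kronecker}
Let $A$ be the path algebra of the Kronecker quiver, so that a module is a pair of linear maps $f,g\colon M_1\to M_2$. Write $\eta=(x,y)$ for $\eta(M)=x\dim M_1+y\dim M_2$, and let $\theta=(1,-1)$. Let $R$ be the module with $R_1=R_2=k$, $f=1$, $g=0$. Its nonzero factor modules have dimension vectors $(1,1)$ and $(1,0)$, so $R\in\overline{\mathcal T}_\theta$. For $a\ge0$ let $Q_a$ be the module whose spaces are the polynomials in $t$ of degree $<a$ and of degree $\le a$, with $f$ the inclusion and $g$ multiplication by $t$. A submodule is a pair $(L_1,L_2)$ with $L_1+tL_1\subset L_2$. If $L_1\neq0$ and $p\in L_1$ has maximal degree, then $tp\notin L_1$, so $\dim L_2>\dim L_1$. Hence $\theta<0$ on nonzero submodules, and $Q_a\in\mathcal F_\theta$. An element $\eta=(x,y)$ of $D_\theta$ satisfies $\eta(R)=x+y\ge0$ and $\eta(Q_a)=a(x+y)+y\le0$ for all $a$. This forces $x+y=0$ and $y\le0$. Since $\theta\in D_\theta$, we get $D_\theta=\mathbb R_{\ge0}\theta$.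 This cone has dimension $1<n=2$, so $\mathcal H_\theta$ is not a length category.
\end{example}

\section{Non-negative additive functions form a simplicial cone}\label{sec:lattice}

We need a property of the orthant \eqref{eq:orthant} that makes sense without simple objects and that forces a cone to be simplicial. An orthant orders the ambient space coordinatewise, and in this order any two elements have a greatest lower bound. This property survives.

\begin{proposition}\label{prop:simplicial}
Let $\mathcal A$ be an essentially small abelian category such that $V(\mathcal A)$ is finite dimensional. Then $D(\mathcal A)$ is a simplicial cone.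
\end{proposition}

Write $D=D(\mathcal A)$. It is an intersection of closed half-spaces, so it is a closed convex cone. It is pointed, since a function in $D\cap(-D)$ vanishes on all objects. For $\rho,\rho'\in V(\mathcal A)$ write $\rho\le\rho'$ if $\rho'-\rho\in D$, that is, if $\rho(X)\le\rho'(X)$ for all objects $X$.

The first candidate for a greatest lower bound of $\lambda,\mu\in D$ is the pointwise minimum, but it is not additive. In the heart of Section~\ref{sec:A2}, let $\lambda$ and $\mu$ be the multiplicities of $P$ and of $S_2[1]$. Their minimum is $0$ on $P$ and on $S_2[1]$, but it is $1$ on $S_1$, contrary to \eqref{eq:rotated}. An additive function below $\lambda$ and $\mu$ is bounded by the minimum on each factor of each filtration, and for $0\subset P\subset S_1$ this gives the correct bound $0$. So we take the best bound over all filtrations.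

\begin{lemma}\label{lem:meet}
For any $\lambda,\mu\in D$ there is an element $\lambda\wedge\mu\in D$ such that $\lambda\wedge\mu\le\lambda$, $\lambda\wedge\mu\le\mu$, and every $\rho\in V(\mathcal A)$ with $\rho\le\lambda$ and $\rho\le\mu$ satisfies $\rho\le\lambda\wedge\mu$.
\end{lemma}

\begin{proof}
Put $m(X)=\min\{\lambda(X),\mu(X)\}\ge0$. For a finite filtration $X_\bullet$ of $X$, that is, a chain of subobjects $0=X_0\subset X_1\subset\dots\subset X_l=X$ with repetitions allowed, put $s(X_\bullet)=\sum_{j=1}^lm(X_j/X_{j-1})$. Define $\nu(X)$ as the infimum of $s(X_\bullet)$ over all finite filtrations of $X$. Since $\lambda$ and $\mu$ are non-negative on every object, $\nu(X)$ is a real number with $0\le\nu(X)\le m(X)$; the upper bound comes from the filtration $0\subset X$.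

We show that $\nu$ is additive. Let $0\to Y\to X\to Z\to0$ be exact. Given filtrations $Y_\bullet$ of $Y$ and $Z_\bullet$ of $Z$, follow $Y_\bullet$ by the preimages in $X$ of the terms of $Z_\bullet$. This is a filtration of $X$ whose factors are those of $Y_\bullet$ and of $Z_\bullet$. Hence $\nu(X)\le s(Y_\bullet)+s(Z_\bullet)$, and so $\nu(X)\le\nu(Y)+\nu(Z)$.

For the reverse inequality let $X_\bullet$ be a filtration of $X$. Put $Y_j=Y\cap X_j$ and let $Z_j$ be the image of $X_j$ in $Z$. These are filtrations of $Y$ and $Z$, and the sequences $0\to Y_j\to X_j\to Z_j\to0$ are exact and compatible with the inclusions. The snake lemma, applied to the inclusion of the sequence for $j-1$ into the sequence for $j$, gives exact sequences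
\[
0\to Y_j/Y_{j-1}\to X_j/X_{j-1}\to Z_j/Z_{j-1}\to0 .
\]
For real numbers, $\min\{a+a',b+b'\}\ge\min\{a,b\}+\min\{a',b'\}$. As $\lambda$ and $\mu$ are additive, this yields $m(X_j/X_{j-1})\ge m(Y_j/Y_{j-1})+m(Z_j/Z_{j-1})$. Summing over $j$ gives $s(X_\bullet)\ge s(Y_\bullet)+s(Z_\bullet)\ge\nu(Y)+\nu(Z)$, so $\nu(X)\ge\nu(Y)+\nu(Z)$.

Thus $\nu\in D$, and $\nu\le\lambda$, $\nu\le\mu$ because $\nu(X)\le m(X)$. Let $\rho\in V(\mathcal A)$ satisfy $\rho\le\lambda$ and $\rho\le\mu$. Then $\rho$ is at most $m$ on every object, so for each filtration $\rho(X)=\sum_j\rho(X_j/X_{j-1})\le s(X_\bullet)$. Hence $\rho\le\nu$, and we put $\lambda\wedge\mu=\nu$.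
\end{proof}

The universal property holds for all $\rho\in V(\mathcal A)$, not only for $\rho\in D$, and the next proof uses it in this form.

\begin{lemma}[Riesz decomposition]\label{lem:riesz}
If $z,x_1,\dots,x_l\in D$ with $l\ge1$ and $z\le x_1+\dots+x_l$, then $z=z_1+\dots+z_l$ with $0\le z_i\le x_i$ for all $i$.
\end{lemma}

\begin{proof}
We use induction on $l$; for $l=1$ take $z_1=z$. For $l>1$ put $x=x_1$ and $y=x_2+\dots+x_l\in D$. Let $z_1=z\wedge x$ and $z'=z-z_1$. Then $0\le z_1\le x$ and $z'\ge0$. We have $z-y\le z$ because $y\ge0$, and $z-y\le x$ by hypothesis. Lemma~\ref{lem:meet} with $\rho=z-y$ gives $z-y\le z_1$, that is, $z'\le y$. Apply the induction hypothesis to $z'\le x_2+\dots+x_l$.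
\end{proof}

Riesz decomposition excludes linear relations among extremal rays, such as the relation $e_1+e_3=e_2+e_4$ among the four edges of the cone over a square.

\begin{proof}[Proof of Proposition~\ref{prop:simplicial}]
Let $e_1,\dots,e_l$ span pairwise distinct extremal rays of $D$. We claim that they are linearly independent. A nontrivial relation can be written as
\[
\sum_{i\in I}a_ie_i=\sum_{j\in J}b_je_j,\qquad a_i,b_j>0,\quad I\cap J=\emptyset,\quad I\cup J\ne\emptyset .
\]
Both $I$ and $J$ are nonempty: otherwise a sum of nonzero elements of $D$ is zero, which is impossible in a pointed cone. Fix $j\in J$. Then $b_je_j\le\sum_{i\in I}a_ie_i$, so Lemma~\ref{lem:riesz} gives $b_je_j=\sum_{i\in I}z_i$ with $0\le z_i\le a_ie_i$. Fix $i\in I$. Since $z_i+(a_ie_i-z_i)$ lies in the face $\mathbb R_{\ge0}e_i$, so does $z_i$. Since $\sum_{i\in I}z_i$ lies in the face $\mathbb R_{\ge0}e_j$, we also have $z_i\in\mathbb R_{\ge0}e_j$. The two rays are distinct, so $z_i=0$. Thus $b_je_j=0$, a contradiction.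

Hence $D$ has at most $\dim V(\mathcal A)$ extremal rays, and they are spanned by linearly independent vectors. By (C1) these vectors generate $D$.
\end{proof}

Finite dimensionality of $V(\mathcal A)$ enters only in this last paragraph. For $\mathcal A=\mathcal H_\theta$ it holds because $A$ has finitely many simple modules.

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Fix $\theta\in E$. By Lemma~\ref{lem:K0} and Proposition~\ref{prop:simplicial}, $D_\theta=\operatorname{cone}(e_1,\dots,e_m)$ with $e_1,\dots,e_m$ linearly independent. For $M\in\mathcal W_\theta\subset\overline{\mathcal T}_\theta$ all $e_i(M)$ are non-negative. So an element $\sum c_ie_i$ of $D_\theta$ vanishes on $M$ if and only if $c_i=0$ whenever $e_i(M)>0$. By Lemma~\ref{lem:face}, $\overline E$ is generated by those $e_i$ that vanish on $\mathcal W_\theta$. After renumbering, $\overline E=\operatorname{cone}(e_1,\dots,e_r)$, which is simplicial.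

For $\eta=\sum_{i\le r}c_ie_i\in\overline E$ let $\operatorname{supp}\eta=\{i:c_i>0\}$. Such an $\eta$ satisfies condition (i) of Lemma~\ref{lem:ineq}. So it lies in $E$ if and only if $\eta(M)\ne0$ for every nonzero $M$ in $\mathcal T_\theta$ or in $\mathcal F_\theta$. These are infinitely many open conditions in general, but each depends only on the support. Indeed, for $M\in\mathcal T_\theta$ all terms of $\eta(M)=\sum c_ie_i(M)$ are $\ge0$, and for $M\in\mathcal F_\theta$ all terms are $\le0$. So no cancellation occurs, and $\eta(M)\neq0$ if and only if $e_i(M)\ne0$ for some $i\in\operatorname{supp}\eta$. Let $\mathcal S$ be the family of all $I\subset\{1,\dots,r\}$ such that for every nonzero $M$ in $\mathcal T_\theta$ or in $\mathcal F_\theta$ there is $i\in I$ with $e_i(M)\neq0$. Then $\mathcal S$ is upward closed, and $\eta\in E$ if and only if $\operatorname{supp}\eta\in\mathcal S$.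

Finally let $\eta\in E$. The coordinates $c_1,\dots,c_r$ are continuous functions on the span of $e_1,\dots,e_r$. So every $\eta'\in\overline E$ close enough to $\eta$ has $\operatorname{supp}\eta'\supset\operatorname{supp}\eta$, and therefore $\eta'\in E$. Hence $E$ is open in $\overline E$. \qed

\section{Classes with an integral point}\label{sec:rational}

The generators $e_i$ above come from the existence statement (C1), which says nothing about their integrality or about $\mathcal S$. To determine them we want a length category whose orthant is $\overline E$. A positive integer valued additive function bounds the length, as in Section~\ref{sec:A2}. An integral $\theta$ is integer valued on $\mathcal H_\theta$, but it may vanish on nonzero objects. We identify these objects and then divide them out. The identification needs no integrality.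

\begin{lemma}\label{lem:zero}
Let $\theta\in V$, $\eta\in E(\theta)$ and $X\in\mathcal H_\theta$. Then $\eta(X)=0$ if and only if $X$ is isomorphic to a module in $\mathcal W_\theta$.
\end{lemma}

\begin{proof}
A module in $\mathcal W_\theta$ lies in $\overline{\mathcal T}_\theta\subset\mathcal H_\theta$, and $\eta$ vanishes on it. Conversely let $\eta(X)=0$. The subcategories of $\eta$ and $\theta$ agree, so $\eta(H^0(X))\ge0$ and $-\eta(H^{-1}(X))\ge0$. These numbers sum to $0$, so both vanish. As $H^{-1}(X)\in\mathcal F_\eta$, it is zero, and $X\cong M:=H^0(X)\in\overline{\mathcal T}_\eta$ with $\eta(M)=0$. For a submodule $L\subset M$ we get $\eta(L)=-\eta(M/L)\le0$. So $M\in\overline{\mathcal T}_\eta\cap\overline{\mathcal F}_\eta=\mathcal W_\eta=\mathcal W_\theta$.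
\end{proof}

A \emph{Serre subcategory} of an abelian category $\mathcal A$ is a nonempty full subcategory $\mathcal N$ such that for every exact sequence $0\to Y\to X\to Z\to0$ we have $X\in\mathcal N$ if and only if $Y,Z\in\mathcal N$. For essentially small $\mathcal A$ there is a quotient category $\mathcal A/\mathcal N$. It is abelian and has the same objects as $\mathcal A$, the functor $\mathcal A\to\mathcal A/\mathcal N$ is exact, and an object is zero in $\mathcal A/\mathcal N$ if and only if it lies in $\mathcal N$. Heller's localization theorem \cite[Thm.~II.6.4]{Weibel} states that the sequence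
\begin{equation}\label{eq:heller}
K_0(\mathcal N)\to K_0(\mathcal A)\to K_0(\mathcal A/\mathcal N)\to0
\end{equation}
is exact.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\mathcal H=\mathcal H_\theta$ and $\mathcal N=\{X\in\mathcal H:\theta(X)=0\}$. Since $\theta$ is additive and non-negative on $\mathcal H$, a sum $\theta(X)=\theta(Y)+\theta(Z)$ vanishes if and only if both terms do, so $\mathcal N$ is a Serre subcategory. By Lemma~\ref{lem:zero} with $\eta=\theta$, the objects of $\mathcal N$ are, up to isomorphism, the modules in $\mathcal W_\theta$. So the image of $K_0(\mathcal N)$ in $K_0(\mathcal H)\cong K_0(\operatorname{mod}A)$ is $\Lambda$, and \eqref{eq:heller} gives an isomorphism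
\begin{equation}\label{eq:quot}
K_0(\mathcal H/\mathcal N)\cong K_0(\operatorname{mod}A)/\Lambda,\qquad[X]\mapsto\chi(X)+\Lambda .
\end{equation}
Thus an element of $V$ that vanishes on $\mathcal W_\theta$ is the same as an additive function on $\mathcal H/\mathcal N$, with the same value on each object.

\emph{The quotient is a length category.} The element $\theta$ vanishes on $\mathcal W_\theta$, so it is additive on $\mathcal H/\mathcal N$. It takes integer values by \eqref{eq:lattice}, and positive values on the objects outside $\mathcal N$, which are the nonzero objects of $\mathcal H/\mathcal N$. For a strictly increasing chain $0=X_0\subsetneq\dots\subsetneq X_l=X$ in $\mathcal H/\mathcal N$ we get $\theta(X)=\sum_j\theta(X_j/X_{j-1})\ge l$. A chain of maximal length is a composition series of $X$. This is the only place where the integrality of $\theta$ is used; if the values were only positive real numbers, the sum would give no bound on $l$.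

\emph{The group and the closure.} Now $K_0(\mathcal H/\mathcal N)$ is free on the simple objects. By \eqref{eq:quot} it has rank $r=n-\operatorname{rank}\Lambda$. This proves (1) and shows that there are exactly $r$ simple objects $U_1,\dots,U_r$. Let $e_i$ be the multiplicity of $U_i$. Then $e_1,\dots,e_r$ is a basis of $\operatorname{Hom}(K_0(\operatorname{mod}A)/\Lambda,\mathbb Z)$. By Lemmas~\ref{lem:face} and~\ref{lem:K0}, $\overline E$ consists of the elements of $V$ that vanish on $\mathcal W_\theta$ and are non-negative on all objects of $\mathcal H$. So $\overline E=D(\mathcal H/\mathcal N)$, and this is $\operatorname{cone}(e_1,\dots,e_r)$ by \eqref{eq:orthant}.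

\emph{The class.} Let $\eta=\sum c_ie_i\in\overline E$. Suppose first that all $c_i>0$. An object $X\in\mathcal H$ outside $\mathcal N$ has a composition factor in $\mathcal H/\mathcal N$, so $\eta(X)>0$. If $0\ne M\in\mathcal T_\theta$, then $\theta(M)>0$, so $M\notin\mathcal N$ and $\eta(M)>0$. If $0\neq M\in\mathcal F_\theta$, then $\theta(M[1])>0$, so $M[1]\notin\mathcal N$ and $\eta(M)=-\eta(M[1])<0$. By Lemma~\ref{lem:ineq}, $\eta\in E$. Suppose next that $c_i=0$ for some $i$. Regard $U_i$ as an object of $\mathcal H$. Then $\eta(U_i)=c_i=0$, while $U_i\notin\mathcal N$, so $U_i$ is not isomorphic to a module in $\mathcal W_\theta$. By Lemma~\ref{lem:zero}, $\eta\notin E$. This proves (2).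

The space $\{\eta\in V:\eta(\mathcal W_\theta)=0\}$ equals $\operatorname{Hom}(K_0(\operatorname{mod}A)/\Lambda,\mathbb R)$ and has basis $e_1,\dots,e_r$, so $E$ is open in it. Finally suppose $d_i=1$ for all $i$. Then $K_0(\operatorname{proj}A)=\operatorname{Hom}(K_0(\operatorname{mod}A),\mathbb Z)$ by \eqref{eq:lattice}. The surjection from $K_0(\operatorname{mod}A)$ onto the free group $K_0(\operatorname{mod}A)/\Lambda$ splits, so $\operatorname{Hom}(K_0(\operatorname{mod}A)/\Lambda,\mathbb Z)$ is a direct summand of $K_0(\operatorname{proj}A)$, and its basis $e_1,\dots,e_r$ extends to a basis.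
\end{proof}

\begin{example}
In Example~\ref{ex:kronecker} the module $R$ lies in $\mathcal W_\theta$, and $\theta$ vanishes on $\Lambda$. So $\Lambda=\mathbb Z(1,1)$, $r=1$ and $e_1=\theta$. The heart $\mathcal H_\theta$ is not a length category, but $\mathcal H_\theta/\mathcal N$ is, and its unique simple object is the simple module $S_1$ of dimension vector $(1,0)$, since $S_1\in\overline{\mathcal T}_\theta$ and $\theta(S_1)=1$.
\end{example}

\begin{remark}
The hypothesis on endomorphism rings in the last assertion of Theorem~\ref{thm:B} cannot be dropped. Let $k=\mathbb R$, $A=\mathbb C$ and $\theta=[A]$. Then $\Lambda=0$ and $e_1(S_1)=1$, while $d_1=2$, so $e_1\notin K_0(\operatorname{proj}A)$.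
\end{remark}

\section{Faces and intersections}\label{sec:faces}

When $\eta$ lies in the closure of $E(\theta)$, the categories $\overline{\mathcal T}$ and $\overline{\mathcal F}$ are larger for $\eta$ than for $\theta$. The point of part (1) below is that a module in $\overline{\mathcal T}_\eta$ or $\overline{\mathcal F}_\eta$ differs from a module in $\overline{\mathcal T}_\theta$ or $\overline{\mathcal F}_\theta$ by a piece in $\mathcal W_\eta$, and on this piece the elements of $\overline{E(\theta)}$ have a fixed sign.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(1) Let $\eta\in\overline{E(\theta)}$. By Lemma~\ref{lem:ineq}, $\eta\ge0$ on $\overline{\mathcal T}_\theta$ and $\eta\le0$ on $\overline{\mathcal F}_\theta$. These categories are closed under factor modules and submodules, respectively, so $\overline{\mathcal T}_\theta\subset\overline{\mathcal T}_\eta$ and $\overline{\mathcal F}_\theta\subset\overline{\mathcal F}_\eta$. Thus the inequalities that define $\overline{E(\theta)}$ are among those that define $\overline{E(\eta)}$, and $\overline{E(\eta)}\subset\overline{E(\theta)}$.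

Let $\zeta_1,\zeta_2\in\overline{E(\theta)}$ with $\zeta=\zeta_1+\zeta_2\in\overline{E(\eta)}$. We show that each $\zeta_i$ is $\ge0$ on $\overline{\mathcal T}_\eta$ and $\le0$ on $\overline{\mathcal F}_\eta$. Recall that $\zeta$ vanishes on $\mathcal W_\eta$.

Let $M\in\overline{\mathcal T}_\eta$, and take \eqref{eq:canonical} with $M'\in\overline{\mathcal T}_\theta$ and $M''\in\mathcal F_\theta$. Then $M''\in\mathcal F_\theta\subset\overline{\mathcal F}_\theta\subset\overline{\mathcal F}_\eta$, and $M''\in\overline{\mathcal T}_\eta$ as a factor module of $M$. So $M''\in\mathcal W_\eta$ and $\zeta_1(M'')+\zeta_2(M'')=0$. Both terms are $\le0$ because $M''\in\overline{\mathcal F}_\theta$, so both vanish, and $\zeta_i(M)=\zeta_i(M')\ge0$.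

Let $M\in\overline{\mathcal F}_\eta$, and take \eqref{eq:canonical} with $M'\in\mathcal T_\theta$ and $M''\in\overline{\mathcal F}_\theta$. Then $M'\in\mathcal T_\theta\subset\overline{\mathcal T}_\theta\subset\overline{\mathcal T}_\eta$, and $M'\in\overline{\mathcal F}_\eta$ as a submodule of $M$. So $M'\in\mathcal W_\eta$ and $\zeta_1(M')+\zeta_2(M')=0$. Both terms are $\ge0$ because $M'\in\overline{\mathcal T}_\theta$, so both vanish, and $\zeta_i(M)=\zeta_i(M'')\le0$.

By Lemma~\ref{lem:ineq}, $\zeta_1,\zeta_2\in\overline{E(\eta)}$. So $\overline{E(\eta)}$ is a face of $\overline{E(\theta)}$.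

(2) The set $G=\overline{E_1}\cap\overline{E_2}$ is a convex cone. Choose $\eta$ in its relative interior. By (1), $\overline{E(\eta)}$ is a face of $\overline{E_1}$ and of $\overline{E_2}$; in particular $\overline{E(\eta)}\subset G$. The face $\overline{E(\eta)}$ of $\overline{E_1}$ contains $\eta$, so it contains $G$ by (C3). Hence $G=\overline{E(\eta)}$.

(3) Let $e_1,\dots,e_r$ be as in Theorem~\ref{thm:B}. By (C2), $G=\operatorname{cone}(e_i:i\in I)$ for some $I$, and $\eta=d_1\cdots d_n\sum_{i\in I}e_i$ lies in the relative interior of $G$. Each $e_i$ is integer valued on $K_0(\operatorname{mod}A)$, so $\eta\in K_0(\operatorname{proj}A)$ by \eqref{eq:lattice}; this is where the hypothesis on $E$ is used. Theorem~\ref{thm:B}, applied to $E(\eta)$, shows that $E(\eta)$ is the relative interior of $\overline{E(\eta)}$. By (1), $\overline{E(\eta)}$ is a face of $\overline E$. The faces $G$ and $\overline{E(\eta)}$ both have $\eta$ in their relative interiors, so each contains the other by (C3). Hence $G=\overline{E(\eta)}$, and the relative interior of $G$ is the TF class $E(\eta)$.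
\end{proof}

\begin{thebibliography}{9}

\bibitem{AI}
Sota Asai and Osamu Iyama, \emph{$M$-TF equivalences on the real Grothendieck groups}, arXiv:2404.13232 (2024).

\bibitem{HRS}
Happel, Reiten and Smal{\o}, \emph{Tilting in abelian categories and quasitilted algebras}, Mem. AMS 575.

\bibitem{Rock}
Rockafellar, \emph{Convex Analysis}.

\bibitem{Weibel}
Weibel, \emph{The K-book}.

\end{thebibliography}
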